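# Derangements and permutations on a graph: the extremal role of $K_{n,n}$

## Permutations that move along edges

All graphs are finite. Let $G=(V,E)$ be a directed graph without loops. An undirected graph is regarded as the directed graph in which each edge $\{u,v\}$ gives both arcs $(u,v)$ and $(v,u)$.

**Definition (derangements and permutations on $G$).** A *permutation on $G$* is a bijection $\sigma:V\to V$ such that, for each $v$, either $\sigma(v)=v$ or $(v,\sigma(v))\in E$. A *derangement on $G$* is a bijection $\sigma:V\to V$ with $(v,\sigma(v))\in E$ for all $v$. We write $p(G)$ and $d(G)$ for the numbers of permutations and derangements on $G$, and $p_1(G)$ for the number of permutations on $G$ with exactly one fixed point.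

*Example.* On a directed cycle, if $v$ moves it goes to its successor $v^+$. Then $v^+$ cannot be fixed, by injectivity, so it moves as well. Hence everything moves or nothing does: $d=1$ and $p=2$. On the undirected triangle $K_3$ every permutation of the vertex set is allowed: $p=6$, $d=2$ (two 3-cycles), $p_1=3$ (three transpositions).

**Definition (the ratio).** Since the identity is a permutation on $G$, $p(G)>0$. Put $(d/p)_G=d(G)/p(G)$.

*Example.* For $K_n$ this is the proportion of ordinary permutations without a fixed point, which tends to $e^{-1}$. For $K_{n,n}$, put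
$$c_n=\sum_{j=0}^n\frac1{j!^2}.$$
A derangement on $K_{n,n}$ consists of two bijections, one from each part to the other, so $d=n!^2$. For a permutation $\sigma$ on $K_{n,n}$, the set of non-fixed vertices is invariant under $\sigma$, and $\sigma$ maps its intersection with each part injectively into the other part. So these two intersections have equal size, and the same number $j$ of vertices is fixed in each part. Therefore $p=\sum_j\binom nj^2(n-j)!^2=n!^2\sum_j 1/j!^2=n!^2c_n$, and
$$(d/p)_{K_{n,n}}=\frac1{c_n}.$$

**Definition (perfect matchings).** For an undirected graph $H$, $\mathrm{pm}(H)$ is the number of perfect matchings of $H$, with $\mathrm{pm}(\emptyset)=1$. We write $|H|$ for the number of vertices of $H$.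

*Example.* $\mathrm{pm}(K_4)=3$, $\mathrm{pm}(K_3)=0$, and $\mathrm{pm}(C_{2k})=2$ for $k\ge2$.

**Definition (codegree).** $N(u)$ is the set of neighbors of $u$ in $H$, and $\mathrm{cod}_H(u,t)=|N(u)\cap N(t)|$.

*Example.* In $K_4$ every two vertices have codegree $2$. In a bipartite graph two adjacent vertices have codegree $0$. In general
$$\deg u+\deg w-\mathrm{cod}(u,w)=|N(u)\cup N(w)|\le|H|. \tag{1}$$

We also recall the weighted AM–GM inequality: for real $a,b$ and $\eta>0$, $2ab\le\eta a^2+\eta^{-1}b^2$, because $(\sqrt\eta\,a-b/\sqrt\eta)^2\ge0$. "AM–GM" alone means $\eta=1$.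

Now the question. For every directed loopless graph one has $(d/p)_G\le1/2$, with equality only for a directed cycle. How large can the ratio be for *undirected* graphs of a given even order? Matija Bucic, Pat Devlin, Mo Hendon, Dru Horne and Ben Lund, in "Perfect matchings and derangements on graphs", arXiv:1906.05908 (2019), conjecture that $K_{n,n}$ is best: if $G$ is undirected on $2n$ vertices, then $(d/p)_G\le(d/p)_{K_{n,n}}$. The inequality is known when $G$ is bipartite. We shall prove it for all undirected $G$. From here on, graphs are finite, simple and undirected.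

**Theorem 1.** Let $G$ be an undirected graph on $N\ge2$ vertices and $n=\lfloor N/2\rfloor$. Then
$$p(G)\ \ge\ c_n\,d(G)+\tfrac1N\,p_1(G).$$
Consequently:

(i) If $N=2n$, then $(d/p)_G\le1/c_n=(d/p)_{K_{n,n}}$, with equality if and only if $G\cong K_{n,n}$.

(ii) If $N$ is odd, then $(d/p)_G<1/c_n$.

## Graphs on two, three and four vertices

One counting fact is used throughout.

**Lemma 2.** The permutations on $H$ all of whose cycles have even length (2-cycles allowed) number $\mathrm{pm}(H)^2$.

*Proof.* The union of an ordered pair of perfect matchings consists of single edges (in both matchings) and even cycles of length at least $4$. A given union with $k$ cycles arises from $2^k$ ordered pairs: on each cycle, choose which alternate edges belong to the first matching. It also supports exactly $2^k$ permutations whose cycles are the single edges (as 2-cycles) and the given cycles, each with one of $2$ orientations. The two counts agree union by union. $\square$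

For $N=2$: the edgeless graph has $d=0$, and $K_2$ has $d=1$, $p=2$, ratio $1/2=1/c_1$. For $N=3$: a derangement must be a 3-cycle, so only $K_3$ has $d>0$; its ratio is $1/3<1/2$, and Theorem 1 reads $6\ge2\cdot2+\frac33$.

For $N=4$ the bound is $1/c_2=4/9$. A derangement on four points has cycle type $4$ or $2+2$, so $d=\mathrm{pm}(G)^2$ by Lemma 2. If $\mathrm{pm}=0$ the ratio is $0$. If $\mathrm{pm}=1$, then $d=1$, while the identity, the derangement, and the two transpositions along single matching edges give $p\ge4$; the ratio is at most $1/4$. If $\mathrm{pm}=2$, the two matchings are disjoint and form a $C_4$, so $G$ is $C_4$ or $C_4$ plus one diagonal (the *diamond*), and $d=4$. For $C_4=K_{2,2}$, $p=4+4+1=9$: four derangements, four transpositions along edges, the identity. The ratio is exactly $4/9$. For the diamond there are also two triangles, each with two orientations and a fixed fourth vertex, and there are five edges, so $p=4+4+5+1=14$ and the ratio is $2/7$. If $\mathrm{pm}=3$, then $G=K_4$ and the ratio is $9/24=3/8$. So the theorem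 holds, and the more edges $C_4$ is given, the more triangles with a fixed point enter $p$.

## Bipartite graphs: removing one edge at a time

We prove the inequality for bipartite $G$ with parts of size $n$. (If the parts are unequal, $d=0$.) There are no odd cycles of length at least $3$, so $d(G-U)=\mathrm{pm}(G-U)^2$ for every $U\subseteq V$. Put
$$S_j=\sum_{|U|=2j}\mathrm{pm}(G-U)^2 .$$
Then $d=S_0$, and $p=\sum_jS_j$ by choosing the fixed set $U$ first.

Let $H=G-U$ have $r>0$ vertices and $\mathrm{pm}(H)>0$. For a vertex $u$ of $H$, sort perfect matchings by the partner of $u$ and use Cauchy–Schwarz: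
$$\mathrm{pm}(H)^2=\Big(\sum_{t\in N(u)}\mathrm{pm}(H-u-t)\Big)^2\le\deg u\sum_{t\in N(u)}\mathrm{pm}(H-u-t)^2 .$$
Sum over all $u$:
$$r\,\mathrm{pm}(H)^2\le\sum_{uw\in E(H)}(\deg u+\deg w)\,\mathrm{pm}(H-u-w)^2\le r\sum_{uw\in E(H)}\mathrm{pm}(H-u-w)^2, \tag{2}$$
since both parts of $H$ have size $r/2$. Sum over $|U|=2j<2n$. A set $W$ of size $2j+2$ arises once for each edge of $G[W]$, and if $\mathrm{pm}(G-W)>0$, then $W$ has $j+1$ vertices in each part, so $e(G[W])\le(j+1)^2$. Hence $S_j\le(j+1)^2S_{j+1}$. By iteration $S_0\le j!^2S_j$, and $p\ge\sum_jS_0/j!^2=c_nd$.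

Here is the same proof arranged as bookkeeping, which is the form that generalizes. Put $v=c_n-1$; the goal is $v\,S_0\le S_1+\dots+S_n$. Start with $vS_0\le vS_1$. The target coefficient of $S_1$ is $1$, so keep $1$ and push the excess $x_2=v-1$ onward: $x_2S_1\le4x_2S_2=(1+x_4)S_2$, where $x_4=4x_2-1$. Keep $1$, push $x_4$, and so on. The excesses are $x_{2j}=\sum_{i=j+1}^n(j!/i!)^2$, they satisfy $x_{2j+2}=(j+1)^2x_{2j}-1$, and $x_{2n}=0$, so the process ends exactly.

**Where this stops.** Take $G=K_4$. Then $\mathrm{pm}(G)^2=9$, but $\sum_{uw}\mathrm{pm}(G-u-w)^2=6$: the last inequality in (2) breaks. By (1), $\deg u+\deg w\le r+\mathrm{cod}(u,w)$ in general, and the codegree term, which counts triangles on $uw$, is the loss. Two further points break. A set $W$ of size $2j+2$ can have more than $(j+1)^2$ edges. And $d$ is no longer $\mathrm{pm}^2$: for two disjoint triangles $\mathrm{pm}=0$ but $d=4$.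

**What can pay for triangles.** In Cauchy–Schwarz, the product $\mathrm{pm}(H-u-t)\,\mathrm{pm}(H-u-t')$ with $t\sim t'$ is the harmful one. Superpose the two matchings and add the edge $tt'$: an odd cycle that avoids $u$ appears. An odd cycle together with the fixed point $u$ is part of a permutation on $G$ that is not a derangement, and such permutations are counted in $p-d$. In $K_4$ these are the eight permutations with one fixed point. So each adjacent pair $(t,t')$ can be bounded in two ways: by squares, or by odd cycles with a new fixed point. We mix the two ways, with a proportion chosen at each stage, and run the bookkeeping above on *all* permutations, sorted by fixed points and odd cycles.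

## Sorting permutations by fixed points and odd cycles

"Odd cycle" means a cycle subgraph of odd length at least $3$, with no orientation.

**Definition (the terms $z(U,\mathcal C)$).** For $U\subseteq V$ and a set $\mathcal C$ of pairwise disjoint odd cycles in $G-U$, put
$$R(U,\mathcal C)=V\setminus(U\cup V(\mathcal C)),\quad r(U,\mathcal C)=|R(U,\mathcal C)|,\quad o(\mathcal C)=|V(\mathcal C)|,\quad z(U,\mathcal C)=2^{|\mathcal C|}\,\mathrm{pm}(G[R(U,\mathcal C)])^2 .$$
We write $z(s,\mathcal C)$ for $z(\{s\},\mathcal C)$, and so on.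

By Lemma 2 and the two orientations of each odd cycle, $z(U,\mathcal C)$ counts the permutations on $G$ with fixed set $U$ whose odd cycles of length at least $3$ are those in $\mathcal C$. If $z(U,\mathcal C)\ne0$, then $r(U,\mathcal C)$ is even. Moreover
$$d(G-U)=\sum_{\mathcal C}z(U,\mathcal C),\qquad p(G)=\sum_{U,\mathcal C}z(U,\mathcal C),\qquad p_1(G)=\sum_{s,\mathcal C}z(s,\mathcal C). \tag{3}$$

*Example.* In $K_4$: $z(\emptyset,\emptyset)=9$; for each vertex $s$ and the triangle $T$ avoiding it, $z(s,\{T\})=2$; for each edge $f$, $z(f,\emptyset)=1$; and $z(V,\emptyset)=1$. The sum is $9+8+6+1=24$. For two disjoint triangles $T,T'$, $z(\emptyset,\{T,T'\})=4$ is all of $d$.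

## Adjacent pairs become odd cycles

**Lemma 3.** For $Q\subseteq V(H)$,
$$\sum_{(x,y)\in Q^2,\ xy\in E(H)}\mathrm{pm}(H-x)\,\mathrm{pm}(H-y)=\sum_{C}2e_Q(C)\,\mathrm{pm}(H-V(C))^2,$$
where $C$ runs over the odd cycles of $H$ and $e_Q(C)$ is the number of edges of $C$ with both ends in $Q$.

*Example.* $H=K_3$, $Q=V(H)$: six ordered pairs, each contributing $1$; on the right one cycle, $2\cdot3\cdot1=6$.

*Proof.* Superpose a perfect matching $m_1$ of $H-x$ and a perfect matching $m_2$ of $H-y$, as a multigraph. Then $x$ and $y$ have degree $1$ and all other vertices degree $2$. So the component of $x$ is a path ending at $y$. It alternates, starting at $x$ with an $m_2$-edge and ending at $y$ with an $m_1$-edge, so it has an even number ($\ge2$) of edges. It does not use the edge $xy$: both ends have degree $1$, so it would then be that single edge. Adding $xy$ gives an odd cycle $C$. On $H-V(C)$, $m_1$ and $m_2$ restrict to an ordered pair of perfect matchings.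

Conversely, take an odd cycle $C$, an ordered pair $(x,y)$ of vertices of $Q$ that are consecutive on $C$ ($2e_Q(C)$ choices), and an ordered pair of perfect matchings of $H-V(C)$. Alternating along the even path $C-xy$, starting at $x$ with an $m_2$-edge, recovers $(m_1,m_2)$. The two constructions are inverse to each other. $\square$

The first use bounds the terms without a fixed point that contain odd cycles.

**Lemma 4 (inequality (O)).**
$$\sum_{\mathcal C}o(\mathcal C)\,z(\emptyset,\mathcal C)\le\sum_{s\in V}\sum_{\mathcal D}r(s,\mathcal D)\,z(s,\mathcal D).$$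

*Proof.* Lemma 3 with $Q=V(H)$, where $e_Q(C)=|C|$, and AM–GM give
$$\sum_C2|C|\,\mathrm{pm}(H-V(C))^2\le\sum_x\deg_H(x)\,\mathrm{pm}(H-x)^2\le(|H|-1)\sum_x\mathrm{pm}(H-x)^2 .$$
Apply this to $H=G[R(\emptyset,\mathcal C')]$, multiply by $2^{|\mathcal C'|}$ and sum over $\mathcal C'$. Since $2\cdot2^{|\mathcal C'|}\mathrm{pm}(H-V(C))^2=z(\emptyset,\mathcal C'\cup\{C\})$, the left side is $\sum_{\mathcal C'}\sum_C|C|\,z(\emptyset,\mathcal C'\cup\{C\})$. A given family $\mathcal C$ occurs once for each $C\in\mathcal C$, with weight $|C|$, so this equals $\sum_{\mathcal C}o(\mathcal C)z(\emptyset,\mathcal C)$. On the right, $|H|-1=r(x,\mathcal C')$ and $2^{|\mathcal C'|}\mathrm{pm}(H-x)^2=z(x,\mathcal C')$. $\square$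

For $u\in V(H)$ put
$$J_u=J_u(H)=\sum_{C\subseteq H-u}2|C|\,\mathrm{pm}(H-u-V(C))^2,$$
the sum being over odd cycles. The next lemma replaces (2); its parameter $\xi$ is the share of adjacent pairs that is bounded by squares.

**Lemma 5 (inequality (E)).** For $0\le\xi\le1$ and all $(U,\mathcal C)$, with $R=R(U,\mathcal C)$, $r=|R|$, $H=G[R]$:
$$r\,z(U,\mathcal C)\le\sum_{uw\in E(H)}\big[r-(1-2\xi)\mathrm{cod}_H(u,w)\big]z(U\cup\{u,w\},\mathcal C)+(1-\xi)\sum_{u\in R}\ \sum_{C\subseteq H-u}|C|\,z(U\cup\{u\},\mathcal C\cup\{C\}).$$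

*Proof.* Fix $u\in R$ and let $m(t)=\mathrm{pm}(H-u-t)$. Then $\mathrm{pm}(H)^2=\sum_{t,t'\in N(u)}m(t)m(t')$.

Consider first the pairs with $t=t'$ or $t\not\sim t'$. For fixed $t$ there are $\deg u-\mathrm{cod}(u,t)$ such $t'$ in $N(u)$. By AM–GM and symmetry these pairs contribute at most $\sum_t(\deg u-\mathrm{cod}(u,t))\,m(t)^2$.

Let $\Sigma$ be the sum over ordered adjacent pairs. By AM–GM, $\Sigma\le\sum_t\mathrm{cod}(u,t)\,m(t)^2$. By Lemma 3 in the graph $H-u$ with $Q=N(u)$, and $e_Q(C)\le|C|$, also $\Sigma\le J_u$. Write $\Sigma=\xi\Sigma+(1-\xi)\Sigma$, using the first bound for $\xi\Sigma$ and the second for $(1-\xi)\Sigma$. Thus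
$$\mathrm{pm}(H)^2\le\sum_{t\in N(u)}[\deg u-(1-\xi)\mathrm{cod}(u,t)]\,m(t)^2+(1-\xi)J_u. \tag{4}$$
Sum over $u\in R$. For an edge $uw$, the term $\mathrm{pm}(H-u-w)^2$ gets the coefficient $\deg u+\deg w-2(1-\xi)\mathrm{cod}(u,w)$. By (1) this is at most $r+\mathrm{cod}(u,w)-2(1-\xi)\mathrm{cod}(u,w)=r-(1-2\xi)\mathrm{cod}(u,w)$. Multiply by $2^{|\mathcal C|}$ and note that $2^{|\mathcal C|}J_u=\sum_C|C|\,z(U\cup\{u\},\mathcal C\cup\{C\})$. $\square$

*Check on $K_4$.* With $U=\mathcal C=\emptyset$, (4) reads $9\le3\,(3-2(1-\xi))+6(1-\xi)=9$, an equality for every $\xi$. Nothing is lost where (2) failed.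

The first sum in (E) consists of the *edge terms*, the second of the *odd terms*.

## The bookkeeping, and the first two expansions

Write $v=c_n-1$ and $\rho=2-v=3-c_n$. Since
$$\sum_{i\ge2}\frac1{i!^2}\le\frac14+\frac1{36}+\frac1{576}\cdot\frac1{1-1/25}<0.28, \tag{5}$$
we have $2\le c_n<2.28$, so $1\le v<1.28$ and $0.72<\rho\le1$.

**The plan.** We shall produce coefficients $a(U,\mathcal C)$ with
$$v\,d(G)\le\sum_{U\ne\emptyset,\ \mathcal C}a(U,\mathcal C)\,z(U,\mathcal C), \tag{6}$$
where, for nonzero terms, $a\le1$ always and $a\le1-\frac1N$ when $|U|=1$. By (3) the right side is then at most $(p-d)-p_1/N$, and since $v+1=c_n$ this is the inequality of Theorem 1. We start from $v\,d$ and repeatedly *expand*: a nonnegative multiple of some $z(U,\mathcal C)$ is replaced by an upper bound made of terms with larger $U$. Terms with $z(U,\mathcal C)=0$ are dropped whenever they occur, so only nonzero terms are considered.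

**Step 1: from $U=\emptyset$ to $|U|\le2$.** The purpose is to remove all terms with $U=\emptyset$ while gaining a credit for edges lying in triangles. As $N=r(\emptyset,\mathcal C)+o(\mathcal C)$,
$$v\,d=\frac vN\sum_{\mathcal C}\big(r(\emptyset,\mathcal C)+o(\mathcal C)\big)z(\emptyset,\mathcal C).$$
Apply (E) to the $r$-part, and (O) to the $o$-part. A singleton term $z(s,\mathcal D)$ then gets $v(1-\xi)\,o(\mathcal D)/N$ from the odd terms of (E), and $v\,r(s,\mathcal D)/N$ from (O). Since $o(\mathcal D)+r(s,\mathcal D)=N-1$, it is natural to choose $v(1-\xi)=1$, that is, $\xi_0=1-\frac1v\in[0,1]$. Then $v(1-2\xi_0)=2-v=\rho$.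

For an edge $f=st$ and a family $\mathcal C$ in $G-f$ put
$$M=N-o(\mathcal C),\qquad r=r(f,\mathcal C)=M-2,\qquad D(f)=N(s)\cap N(t)\cap R(f,\mathcal C),\qquad\delta=|D(f)|.$$
Here $M=r(\emptyset,\mathcal C)$, and $\delta$ is the codegree of $s,t$ in $G[R(\emptyset,\mathcal C)]$. We obtain
$$v\,d\le\sum_{s,\mathcal D}\frac{o(\mathcal D)+v\,r(s,\mathcal D)}N\,z(s,\mathcal D)+\sum_{f\in E,\ \mathcal C}\frac{vM-\rho\delta}N\,z(f,\mathcal C).$$
The coefficient in the first sum is $1-\frac1N+\frac{(v-1)\,r(s,\mathcal D)}N$. The credit is the term $-\rho\delta$.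

**Step 2: bring singletons down to $1-\frac1N$.** Expand $\frac{v-1}N\sum r(s,\mathcal D)z(s,\mathcal D)$ by (E) with $\xi=\frac12$. In the edge terms, a set $U=\{s,u,w\}$ arises once for each edge $uw$ of $G[U]$, with $r(s,\mathcal D)=r(U,\mathcal D)+2$. In the odd terms, a set $\{s,u\}$ arises in two orders (source $s$ or source $u$), each with factor $\frac12$, and summing $|C|$ over $C\in\mathcal D$ gives $o(\mathcal D)$. So the quantity is at most
$$\frac{v-1}N\sum_{|U|=3,\ \mathcal D}e(G[U])\,(r(U,\mathcal D)+2)\,z(U,\mathcal D)+\frac{v-1}N\sum_{|U|=2,\ \mathcal D}o(\mathcal D)\,z(U,\mathcal D).$$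
Each singleton term is left with coefficient $1-\frac1N$, and nothing is added to singletons later.

**Step 3: the coefficients for $|U|=2$.** We compute them and find the excess. For a non-edge the coefficient is $(v-1)\,o/N\le1$. For an edge $f$, with $o=o(\mathcal C)$, use $N=M+o$ and $(v-1)-1=-\rho$:
$$\frac{vM-\rho\delta+(v-1)o}N=1+\frac{(v-1)M-\rho o-\rho\delta}N.$$
If $z(f,\mathcal C)\ne0$, then $M$ is even; write $M=2n'$, so $1\le n'\le n$. I claim
$$(v-1)M-\rho o\le(c_{n'}-2)M,\qquad\text{that is,}\qquad(c_n-c_{n'})M\le\rho\,o .$$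
If $o=0$, then $M=N$, so $N$ is even, $n'=n$, and both sides are $0$. If $o>0$, then $o\ge3$ and $\rho o>2$, while
$$(c_n-c_{n'})M\le\frac{2n'}{n'!^2}\sum_{i>n'}\Big(\frac{n'!}{i!}\Big)^2\le2\cdot0.28<2 .$$
Here $2n'/n'!^2\le2$, and $\sum_{i>j}(j!/i!)^2=\sum_{k\ge1}\prod_{l=1}^k(j+l)^{-2}$ decreases in $j$ and is below $0.28$ at $j=1$ by (5). This proves the claim.

As in the bipartite case, but with $n'$ in place of $n$, put
$$x_{2j}=x_{2j}^{(n')}=\sum_{i=j+1}^{n'}\Big(\frac{j!}{i!}\Big)^2\qquad(1\le j\le n').$$
Then $x_2=c_{n'}-2<0.28$, $x_{2n'}=0$, and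
$$x_{2j+2}=(j+1)^2x_{2j}-1\qquad(1\le j<n'), \tag{7}$$
since $(j+1)^2x_{2j}=\sum_{i=j+1}^{n'}((j+1)!/i!)^2$ and its term for $i=j+1$ is $1$. So the coefficient of $z(f,\mathcal C)$ is at most $1+X/N$ with
$$X=x_2M-\rho\delta .$$
If $X\le0$, the coefficient is at most $1$ and this term is not expanded. If $X>0$, then $x_2>0$, so $n'\ge2$ and $r=M-2>0$. In that case keep coefficient $1$ and expand $\frac XNz(f,\mathcal C)$.

## From pairs to sets of four: unequal weights

The natural move is to expand $\frac XNz(f,\mathcal C)$ by (E) with $\xi=\frac12$: every edge $uw$ of $G[R(f,\mathcal C)]$ gives $z(f\cup uw,\mathcal C)$ the coefficient $X/N$. This is not good enough. Let $G$ be a diamond on $W=\{a,b,c,d\}$ (missing edge $ab$) together with $(N-4)/2$ disjoint edges, $N=2n$, $n\ge3$, and $\mathcal C=\emptyset$. The term $z(W,\emptyset)=1$ receives from the four edges $ac,bd,ad,bc$. Each of these has $\delta=1$, and each has $z(f,\emptyset)\ne0$. For $N>36$ one has $X=x_2N-\rho>0$, because $x_2\ge\frac14$ and $\rho\le1$. The coefficient would be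
$$\frac{4(x_2N-\rho)}N=1+x_4-\frac{4\rho}N,$$
and $x_4\ge\frac19$, so it exceeds $1$ once $N>36$. Sets inducing a diamond would be overcharged as well as those inducing $K_{2,2}$.

In the diamond, for $f=ac$ the opposite edge $bd$ has exactly one end in $D(f)$; in a $C_4$ neither end is in $D(f)$; in $K_4$ both are. So we want an expansion that charges less to edges meeting $D(f)$. We sum (4) only over vertices outside $D(f)$, which gives nothing to edges inside $D(f)$, and we use weighted AM–GM to move weight off the mixed edges. The edges outside $D(f)$ are charged more, and the credit $-\rho\delta$ in $X$ pays for that.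

**Lemma 6.** Let $D\subseteq V(H)$, $S=V(H)\setminus D$, $\delta=|D|$, $r=|H|$. Then
$$(r-\delta)\,\mathrm{pm}(H)^2\le\sum_{\substack{uw\in E(H)\\u,w\in S}}\big(r+\tfrac25\delta\big)\mathrm{pm}(H-u-w)^2+\sum_{\substack{uw\in E(H)\\u\in S,\ w\in D}}\tfrac{5r+\delta}6\,\mathrm{pm}(H-u-w)^2+\tfrac12\sum_{u\in S}J_u .$$

*Proof.* Fix $u\in S$ and let $m(t)$, $\Sigma$ be as in the proof of Lemma 5. Put $N_1=N(u)\setminus D$, $N_2=N(u)\cap D$, $\eta=\frac65$. For $t,t'\in N(u)$ let $w_{tt'}=\frac12$ if $t\sim t'$, and $w_{tt'}=1$ otherwise (including $t=t'$). Since $\frac12\Sigma\le\frac12J_u$,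
$$\mathrm{pm}(H)^2\le\sum_{t,t'\in N(u)}w_{tt'}\,m(t)m(t')+\tfrac12J_u .$$
If $t,t'$ are both in $N_1$ or both in $N_2$, use $2m(t)m(t')\le m(t)^2+m(t')^2$. If $t\in N_1$ and $t'\in N_2$, use $2m(t)m(t')\le\eta\,m(t)^2+\eta^{-1}m(t')^2$; the factor $2$ accounts for the two orders of the pair.

For $t\in N_1$ the resulting coefficient of $m(t)^2$ is
$$\sum_{t'\in N_1}w_{tt'}+\eta\sum_{t'\in N_2}w_{tt'}=\sum_{t'\in N(u)}w_{tt'}+(\eta-1)\sum_{t'\in N_2}w_{tt'}\le\deg u-\tfrac12\mathrm{cod}(u,t)+\tfrac15\delta .$$
For $t\in N_2$ it is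
$$\sum_{t'\in N_2}w_{tt'}+\eta^{-1}\sum_{t'\in N_1}w_{tt'}\le|N_2|+\tfrac56|N_1|\le\delta+\tfrac56(r-\delta)=\tfrac{5r+\delta}6 .$$
Sum over the $r-\delta$ vertices $u\in S$. An edge with both ends in $S$ is counted from both ends, with total coefficient at most $\deg u+\deg w-\mathrm{cod}(u,w)+\frac25\delta\le r+\frac25\delta$ by (1). An edge between $S$ and $D$ is counted once, from its end in $S$. $\square$

**Step 4: the expansion of $\frac XNz(f,\mathcal C)$.** The purpose is to bound the three kinds of edge coefficients and the odd ones. Let $X>0$. First,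
$$\tfrac75x_2M\le\rho r. \tag{8}$$
For $n'=2$ we have $x_2=\frac14$, $M=4$, $r=2$, and (8) reads $1.4\le2\rho$, true as $2\rho>1.44$. For $n'\ge3$, $M\le1.5\,r$ and $1.4\cdot0.28\cdot1.5=0.588<0.72<\rho$. Since $X>0$, it follows that $\delta<x_2M/\rho\le\frac57r<r$.

Apply Lemma 6 to $H=G[R(f,\mathcal C)]$ and $D=D(f)$, multiplied by $2^{|\mathcal C|}\frac{X}{(r-\delta)N}$. This bounds $\frac XNz(f,\mathcal C)$ by the following terms, for edges $uw$ of $H$.

- *First kind, $u,w\notin D(f)$.* The coefficient of $z(f\cup uw,\mathcal C)$ is $\frac1N\cdot\frac{X(r+\frac25\delta)}{r-\delta}\le\frac{x_2M}N$. Indeed $(x_2M-\rho\delta)(r+\frac25\delta)\le x_2M(r-\delta)$ is, after expansion, $\frac75x_2M\delta\le\rho\delta r+\frac25\rho\delta^2$, which follows from (8).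
- *Second kind, exactly one of $u,w$ in $D(f)$.* The coefficient is $\frac1N\cdot\frac{X(5r+\delta)}{6(r-\delta)}\le\frac M{4N}$. Indeed
$$3M(r-\delta)-2(x_2M-\rho\delta)(5r+\delta)=Mr(3-10x_2)+\delta\,[10\rho r-(3+2x_2)M]+2\rho\delta^2\ge0 .$$
Here $3-10x_2>0$. The bracket is positive: for $n'=2$, $10\rho r=20\rho>14.4>14=(3+2x_2)M$; for $n'\ge3$, $10\rho r>7.2\cdot\frac23M=4.8M>3.56M>(3+2x_2)M$.
- *Third kind, both in $D(f)$.* The coefficient is $0$.
- *Odd terms.* They are at most $\frac1{2N}\cdot\frac{x_2M}r\,|C|\,z(f\cup\{u\},\mathcal C\cup\{C\})$ for $u\in R(f,\mathcal C)$ and $C\subseteq H-u$. Indeed Lemma 6 gives the factor $\frac1{2N}\cdot\frac X{r-\delta}$ (and nothing for $u\in D(f)$), and $\frac X{r-\delta}\le\frac{x_2M}r$ is equivalent to $x_2M\delta\le\rho r\delta$, which follows from (8).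

**Step 5: the coefficient of $z(W,\mathcal C)$ with $|W|=4$.** We show that only $K_{2,2}$ can be overcharged. Contributions come only from ordered pairs $(f,uw)$ of complementary edges in $W$, so a perfect matching of $G[W]$ gives at most two contributions. The family $\mathcal C$, hence $M$ and $n'$, is the same for all of them. Each contribution is at most $0.28\frac MN$, and $M\le N$. With no perfect matching in $G[W]$ there is no contribution.

If $G[W]$ has exactly one perfect matching, the total is at most $0.56\frac MN<1$.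

If it has exactly two, $G[W]$ is $C_4$ or a diamond. In a diamond with missing edge $ab$ and other vertices $c,d$, take $f=ac$. The complementary edge is $bd$; here $d\in D(f)$, while $b\notin D(f)$ because $b\not\sim a$. By symmetry all four contributions are of the second kind, and the total is at most $4\cdot\frac M{4N}\le1$. In $C_4$ each vertex outside $f$ is adjacent to only one end of $f$, so all four contributions are of the first kind. Now $r(W,\mathcal C)=M-4\ge0$, so $n'\ge2$, and by (7) the total is at most
$$\frac{4x_2M}N=\frac{(1+x_4)M}N\le1+\frac{x_4M}N .$$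
If it has three, $G[W]=K_4$: for every $f$ both remaining vertices lie in $D(f)$, and the total is $0$.

So among sets with $|W|=4$ only those with $G[W]\cong K_{2,2}$ can have a coefficient exceeding $1$, and the excess is at most $x_4M/N$.

## From $K_{j,j}$ to $K_{j+1,j+1}$

From here on only sets that induce $K_{j,j}$ need to be expanded. A set $W'$ of size $2j+2$ is charged once for each edge whose removal leaves $K_{j,j}$, so we count those edges.

**Lemma 7.** Let $j\ge2$ and let $K\not\cong K_{j+1,j+1}$ be a graph on $2j+2$ vertices. At most $3j+1$ edges $uv$ of $K$ are *good*, meaning that $K-u-v\cong K_{j,j}$.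

*Example.* $j=2$ and $K$ is $K_{3,3}$ plus an edge $aa'$ inside one part. The edge $aa'$ is not good: its removal leaves $K_{1,3}$. An edge between the parts is good exactly when it meets $\{a,a'\}$. This gives $6\le7$ good edges.

*Proof.* If there is no good edge, nothing is to be shown. Otherwise fix a good edge $uv$, and let $P,Q$ be the parts of $K-u-v$, each of size $j$.

(i) *Good edges $xy$ disjoint from $uv$.* Such an edge has, say, $x\in P$, $y\in Q$. In $K-x-y\cong K_{j,j}$ the sets $P\setminus x$ and $Q\setminus y$ are nonempty and completely joined, so they lie in opposite classes. The vertices $u,v$ are adjacent, so they also lie in opposite classes. Let *pattern 1 at $w$* be: $w\not\sim u$ and $w\sim v$ if $w\in P$; $w\sim u$ and $w\not\sim v$ if $w\in Q$. Let *pattern 2* be the same with $u,v$ exchanged, and let $X_i$ be the set of $w\in P\cup Q$ that violate pattern $i$. If $u$ is in the class of $P\setminus x$, pattern 1 holds outside $\{x,y\}$; otherwise pattern 2 does. So $X_1\subseteq\{x,y\}$ or $X_2\subseteq\{x,y\}$.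

Both $X_i$ are nonempty. If $X_1=\emptyset$, then $K$ is complete bipartite with parts $P\cup\{u\}$ and $Q\cup\{v\}$, which is excluded; the case $X_2=\emptyset$ is the same with $u,v$ exchanged. The two patterns exclude each other at every $w$, so $X_1\cup X_2=P\cup Q$ has $2j\ge4$ elements. The number of pairs $(x,y)\in P\times Q$ with $X_i\subseteq\{x,y\}$ is $j$ if $|X_i|=1$, at most $1$ if $|X_i|=2$, and $0$ if $|X_i|\ge3$. If one $|X_i|$ is $1$, the other is at least $2j-1\ge3$, and there are at most $j$ such edges in total. Otherwise both are at least $2$, and there are at most $2\le j$.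

(ii) *Good edges $ux$ with $x\in P\cup Q$.* If $x\in P$, then in $K-u-x\cong K_{j,j}$ the nonempty sets $P\setminus x$ and $Q$ are completely joined, hence lie in opposite classes. Since $|Q|=j$ fills one class, $v$ lies in the class of $P\setminus x$. So $v$ is adjacent to all of $Q$ and to none of $P\setminus x$. Similarly, if $x\in Q$, then $v$ is adjacent to all of $P$ and to none of $Q\setminus x\ne\emptyset$. The first type makes $v$ adjacent to all of $Q$, the second denies this, so the two types cannot both occur. There are at most $j$ such edges.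

(iii) *Good edges $vx$ with $x\in P\cup Q$.* At most $j$, by exchanging $u$ and $v$.

With $uv$ itself the total is at most $1+3j$. $\square$

For $j\ge2$ put $\bar x_{2j}=\sum_{i>j}(j!/i!)^2$. The term with $i=j+k$ is $\prod_{l=1}^k(j+l)^{-2}\le(j+1)^{-2}(j+2)^{-2(k-1)}$, so for any $n'$
$$x_{2j}\le\bar x_{2j}\le\frac1{(j+1)^2}\cdot\frac1{1-(j+2)^{-2}}\le\frac{16}{15(j+1)^2}. \tag{9}$$

**Step 6: induction on $j\ge2$.** The purpose is to bring all coefficients with even $|U|\ge4$ down to $1$. The hypothesis for $j$: among nonzero terms $z(W,\mathcal C)$ with $|W|=2j$, the coefficient exceeds $1$ only if $G[W]\cong K_{j,j}$, and then by at most $x_{2j}M/N$, where $M=N-o(\mathcal C)=2n'$. Here $r(W,\mathcal C)=M-2j\ge0$ is even, so $n'$ is an integer with $n'\ge j$. For $j=2$ this is Step 5.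

Consider a term with $G[W]\cong K_{j,j}$. If $j=n'$, its excess is at most $x_{2n'}M/N=0$. If $j<n'$, then $r=M-2j>0$; keep at most $1$, and expand the excess by (E) with $\xi=\frac12$, multiplied by $\frac{x_{2j}M}{rN}$. Each $z(W\cup uw,\mathcal C)$ with $uw$ an edge receives at most $\frac{x_{2j}M}N$. These are the only contributions to terms with $|U|=2j+2$. So a term $z(W',\mathcal C)$ with $|W'|=2j+2$ receives $\frac{x_{2j}M}N$ at most once for each good edge of $G[W']$.

If $G[W']\cong K_{j+1,j+1}$, there are $(j+1)^2$ edges, and by (7) the total is at most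
$$(j+1)^2\frac{x_{2j}M}N=\frac{(1+x_{2j+2})M}N\le1+\frac{x_{2j+2}M}N .$$
Otherwise, by Lemma 7, (9) and $M\le N$, it is at most
$$(3j+1)\,x_{2j}\le\frac{3j+1}{(j+1)^2}\cdot\frac{16}{15}\le\frac79\cdot\frac{16}{15}<1;$$
here $9(3j+1)\le7(j+1)^2$ because $7(j+1)^2-9(3j+1)=(7j+1)(j-2)\ge0$. So the hypothesis passes to $j+1$.

Along these edge terms $\mathcal C$ does not change, hence $M$ and $n'$ do not change either. Since $x_{2n'}=0$, the process ends with all coefficients for even $|U|\ge2$ at most $1$. The odd terms that it produces are at most $\frac12\cdot\frac{x_{2j}M}{rN}\,|C|\,z(W\cup\{u\},\mathcal C\cup\{C\})$.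

## Fixed sets of odd size

**Step 7: the coefficients for odd $|U|\ge3$.** These terms are never expanded, so we must check that everything they have received adds up to at most $1$. Fix $(U,\mathcal D)$ with $|U|=2j+1$, $j\ge1$, and write $o=o(\mathcal D)$. Put also $\bar x_2=\sum_{i\ge2}1/i!^2<0.28$.

The odd terms of Step 4 ($j=1$) and Step 6 ($j\ge2$) that contribute to $z(U,\mathcal D)$ come from pairs $(u,C)$ with $u\in U$ and $C\in\mathcal D$, via the source $(U\setminus u,\mathcal D\setminus C)$. Each has coefficient at most $\frac12\bar x_{2j}\frac M{rN}|C|$, where $r=r(U\setminus u,\mathcal D\setminus C)$ and $M=N-o(\mathcal D\setminus C)=r+2j$. Since $C$ lies in $R(U\setminus u,\mathcal D\setminus C)$, we have $r\ge|C|$, and therefore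
$$|C|\,\frac Mr=|C|\Big(1+\frac{2j}r\Big)\le|C|+2j .$$
Every cycle has at least $3$ vertices, so $|\mathcal D|\le o/3$ and $\sum_{C\in\mathcal D}(|C|+2j)\le o\,(1+\frac{2j}3)$. Summing over the $2j+1$ choices of $u$, the total is at most
$$\frac{(2j+1)(2j+3)}6\,\bar x_{2j}\,\frac oN .$$

If $j\ge2$, no other terms occur. Since $(2j+1)(2j+3)=4(j+1)^2-1$ and $o\le N$, (9) bounds the total by $\frac{(2j+1)(2j+3)}{6}\cdot\frac{16}{15(j+1)^2}<\frac23\cdot\frac{16}{15}<1$.

If $j=1$, the total is at most $\frac52\cdot0.28\,\frac oN=0.7\,\frac oN$. Step 2 adds at most $3(v-1)\frac{r(U,\mathcal D)+2}N\le0.84\,\frac{r(U,\mathcal D)+2}N$. As $r(U,\mathcal D)+3+o=N$, the sum is at most $0.84\,\frac{N-1}N<1$.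

**Step 8: the inequality of Theorem 1.** Every expansion increases $|U|$, terms with odd $|U|\ge3$ are never expanded, and all sources have been accounted for: Step 1 feeds $|U|=1,2$; Step 2 feeds $|U|=2,3$; Step 4 feeds $|U|=3,4$; Step 6 feeds $|U|=2j+1,2j+2$ for $j\ge2$. So (6) holds with all coefficients at most $1$, and with $1-\frac1N$ for $|U|=1$. Therefore $v\,d\le p-d-\frac{p_1}N$, i.e.
$$p(G)\ge c_n\,d(G)+\frac{p_1(G)}N .\qquad\blacksquare$$

Dividing by $c_n\,p(G)$ gives $(d/p)_G\le1/c_n$ for every $N\ge2$. For $N=2n$ this is the conjecture.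

## Equality forces $K_{n,n}$

**Step 9: equality excludes odd cycles in derangements.** If $d(G)=0$, then $(d/p)_G=0<1/c_n$, and $G\not\cong K_{n,n}$ because $d(K_{n,n})=n!^2>0$. Suppose $d(G)>0$ and $p(G)=c_n\,d(G)$. By the inequality just proved, $p_1(G)=0$, so all $z(s,\mathcal D)=0$. The right side of (O) vanishes, so $o(\mathcal C)\,z(\emptyset,\mathcal C)=0$ for all $\mathcal C$: no derangement on $G$ contains an odd cycle. If $N$ is odd, every derangement has a cycle of odd length, and that length is at least $3$ because there is no fixed point. This is a contradiction, and it proves (ii).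

**Step 10: equality in (E) at the start.** Let $N=2n$. By Step 9, $d=\mathrm{pm}(G)^2>0$. If $n=1$, then $G=K_2=K_{1,1}$. Let $n\ge2$. Then $v\ge\frac54>1$, so $\xi_0=1-\frac1v>0$. In the derivation of $v\,d\le p-d-p_1/N$, inequality (E) was used for $(\emptyset,\emptyset)$ with $\xi=\xi_0$ and the multiplier $v/N>0$. If it were strict, we would get $p>c_nd$. So equality holds there. That instance of (E) was obtained by summing (4) over all $u\in V$ with $H=G$, and then applying $|N(u)\cup N(w)|\le N$ for each edge $uw$ with weight $\mathrm{pm}(G-u-w)^2$. Hence (4) is an equality for every $u$, and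
$$|N(u)\cup N(w)|=N\quad\text{for every edge }uw\text{ with }\mathrm{pm}(G-u-w)>0. \tag{10}$$

**Step 11: $G$ is triangle-free.** Fix $u$, with $m(t)=\mathrm{pm}(G-u-t)$ and $\Sigma$ as in the proof of Lemma 5. Since $\sum_uJ_u=\sum_{u,C}|C|\,z(u,\{C\})=0$, we have $0\le\Sigma\le J_u=0$. Equality in (4) requires equality in each of the bounds used to derive it. Equality in $\xi_0\Sigma\le\xi_0\sum_t\mathrm{cod}(u,t)\,m(t)^2$, with $\xi_0>0$ and $\Sigma=0$, gives $\mathrm{cod}(u,t)\,m(t)=0$ for all $t\in N(u)$. Equality in AM–GM for nonadjacent pairs gives $m(t)=m(t')$ for nonadjacent $t,t'\in N(u)$.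

As $\mathrm{pm}(G)>0$, some $t_0\in N(u)$ has $m(t_0)>0$. So $\mathrm{cod}(u,t_0)=0$, which says that $t_0$ has no neighbor in $N(u)$. Then $t_0$ is nonadjacent to every $t\in N(u)$, hence $m(t)=m(t_0)>0$ for all $t\in N(u)$, and then $\mathrm{cod}(u,t)=0$ for all $t\in N(u)$. As $u$ was arbitrary, $G$ is triangle-free and $\mathrm{pm}(G-u-w)>0$ for every edge $uw$.

**Step 12: $G$ is complete bipartite.** By (10) and Step 11, for every edge $uw$ we have $V=N(u)\sqcup N(w)$: the union is everything, and it is disjoint because the codegree is $0$. Both $N(u)$ and $N(w)$ are independent, because $G$ is triangle-free. Fix an edge $uw$ and let $A=N(w)$, $B=N(u)$. For $x\in A$, $xw$ is an edge, so $N(x)=V\setminus N(w)=B$. As $A$ and $B$ are independent and partition $V$, $G$ is complete bipartite with parts $A,B$. Since $G$ has a perfect matching, $|A|=|B|=n$, and $G\cong K_{n,n}$. Conversely, $K_{n,n}$ attains equality by the computation in the first section. This proves (i). $\blacksquare$
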